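\title{Piecewise proper families of reals of size $\omega_2$}

\begin{abstract}
Call a family $\mathfrak X\subseteq\mathcal P(\mathbb N)$ proper if it is arithmetically closed and the poset of its infinite members under almost inclusion is a proper forcing, and piecewise proper if it is the union of a chain of proper families of size at most $\omega_1$. We determine whether a piecewise proper family of size $\omega_2$ must exist. The Proper Forcing Axiom implies that every proper family of size at most $\omega_1$ is countable, and so it refutes the existence of such a family. The same conclusion is consistent with $2^\omega=\omega_2$ relative to $\mathrm{ZFC}$ alone, while in a model of $\mathrm{MA}+2^\omega=\omega_2$ the family $\mathcal P(\mathbb N)$ is piecewise proper. The tool is a proper forcing with finite conditions that destroys the properness of a given arithmetically closed family of size $\omega_1$ in every outer model with the same $\omega_1$.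
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{Families of reals and their quotients}

A \emph{family of reals} is a set $\mathfrak X\subseteq\mathcal P(\mathbb N)$. For $A,B\subseteq\mathbb N$ let $A\oplus B=\{2n:n\in A\}\cup\{2n+1:n\in B\}$, and call $B$ \emph{arithmetical in} $A_1,\dots,A_k$ if $B$ is first-order definable in $(\mathbb N,+,\cdot,A_1,\dots,A_k)$. A family $\mathfrak X$ is \emph{arithmetically closed} if it is a Boolean algebra of sets, is closed under $\oplus$, and contains every set that is arithmetical in finitely many of its members. Such a family is in particular a Scott set: it is closed under relative computability, and every infinite binary tree coded in it has a branch coded in it, namely the leftmost branch through the nodes with infinitely many extensions.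

Write $A\subseteq_{\mathrm{Fin}}B$ if $A\setminus B$ is finite, and let $\mathfrak X/\mathrm{Fin}$ be the poset of infinite members of $\mathfrak X$ ordered by $\subseteq_{\mathrm{Fin}}$. Our posets are reflexive transitive relations, so almost equal sets need not be identified, and $q\le p$ means that $q$ is stronger than $p$. If $\mathfrak X$ is a Boolean algebra, then $A$ and $B$ are compatible in $\mathfrak X/\mathrm{Fin}$ exactly when $A\cap B$ is infinite.

We recall proper forcing. For a regular uncountable $\theta$, let $H_\theta$ be the set of all sets whose transitive closure has size less than $\theta$. If $M\prec H_\theta$ is countable, then every finite subset of $M$ is an element of $M$, every countable element of $M$ is a subset of $M$, and $M\cap\omega_1$ is a countable limit ordinal when $\theta>\omega_1$. Let $Q\in M$ be a poset. A set $D\subseteq Q$ is \emph{predense below} $q$ if every $r\le q$ is compatible with a member of $D$. A condition $q$ is \emph{$(M,Q)$-generic} if $D\cap M$ is predense below $q$ for every dense $D\subseteq Q$ with $D\in M$; equivalently, if $q$ forces $\dot G\cap D\cap M\neq\emptyset$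 for all such $D$. The poset $Q$ is \emph{proper} if for all sufficiently large regular $\theta$ there are club many countable $M\prec H_\theta$ with $Q\in M$ such that every $p\in Q\cap M$ has an $(M,Q)$-generic extension. The countable $M\prec H_\theta$ containing finitely many given parameters form a club, so it suffices to treat all such $M$. Proper posets preserve $\omega_1$. The Proper Forcing Axiom, $\mathrm{PFA}$, states that for every proper poset and every collection of $\omega_1$ dense subsets of it there is a filter meeting all of them.

\begin{definition}\label{def:proper}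
A family $\mathfrak X$ is \emph{proper} if it is arithmetically closed and $\mathfrak X/\mathrm{Fin}$ is a proper poset. It is \emph{piecewise proper} if it is the union of a chain, under $\subseteq$, of proper families each of size at most $\omega_1$.
\end{definition}

To see what these notions measure, fix $A\in\mathfrak X$. The conditions $B$ with $B\subseteq A$ or $B\subseteq\mathbb N\setminus A$ are dense, since one of $B\cap A$ and $B\setminus A$ is infinite. A filter on $\mathfrak X/\mathrm{Fin}$ that meets these dense sets for all $A\in\mathfrak X$ is a nonprincipal ultrafilter on the Boolean algebra $\mathfrak X$, and meeting further dense sets gives it further properties. The axiom $\mathrm{PFA}$ applies when $\mathfrak X/\mathrm{Fin}$ is proper, and it reaches all $A\in\mathfrak X$ when $|\mathfrak X|\le\omega_1$. So the proper families of size at most $\omega_1$ are those on which $\mathrm{PFA}$ builds such ultrafilters, and the piecewise proper families are those that can be exhausted by families of this kind.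

\subsection*{The simplest cases}

\begin{proposition}\label{prop:simple}
\leavevmode
\begin{enumerate}
\item[(a)] Every countable arithmetically closed family is proper.
\item[(b)] The poset $\mathcal P(\mathbb N)/\mathrm{Fin}$ is $\sigma$-closed, and $\mathcal P(\mathbb N)$ is a proper family.
\item[(c)] Every arithmetically closed family of size at most $\omega_1$ is piecewise proper.
\item[(d)] The union of a chain of countable sets has size at most $\omega_1$. Hence, if every proper family of size at most $\omega_1$ is countable, then every piecewise proper family has size at most $\omega_1$.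
\end{enumerate}
\end{proposition}

\begin{proof}
(a) If $Q\in M$ is countable, then $Q\subseteq M$. So $D\cap M=D$ for every dense $D$, and every condition is $(M,Q)$-generic.

(b) A poset is $\sigma$-closed if every decreasing $\omega$-sequence has a lower bound. Given infinite sets $A_0\supseteq_{\mathrm{Fin}}A_1\supseteq_{\mathrm{Fin}}\cdots$, each $A_0\cap\dots\cap A_n$ is infinite, so we can pick $k_0<k_1<\cdots$ with $k_n\in A_0\cap\dots\cap A_n$, and $\{k_n:n<\omega\}$ is a lower bound. A $\sigma$-closed poset $Q$ is proper: given $p\in Q\cap M$, list the dense sets in $M$ as $D_0,D_1,\dots$, choose $p\ge p_0\ge p_1\ge\cdots$ with $p_n\in D_n\cap M$ by elementarity, and take a lower bound.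

(c) Let $\mathfrak X=\{F_\xi:\xi<\omega_1\}$, with repetitions allowed, and let $\mathfrak X_\alpha$ consist of the sets arithmetical in finitely many $F_\xi$ with $\xi<\alpha$. The $\mathfrak X_\alpha$, $\alpha<\omega_1$, are countable arithmetically closed subfamilies of $\mathfrak X$, they form a chain with union $\mathfrak X$, and they are proper by (a).

(d) Let $\mathcal C$ be a chain of countable sets with $|\bigcup\mathcal C|\ge\omega_2$. Pick distinct points $a_\xi\in C_\xi\in\mathcal C$ for $\xi<\omega_1$. The set $\bigcup_\xi C_\xi$ has size $\omega_1$, so there are $C\in\mathcal C$ and $b\in C\setminus\bigcup_\xi C_\xi$. Then $C\not\subseteq C_\xi$, hence $C_\xi\subseteq C$, for every $\xi$. So $C$ contains all $a_\xi$ and is uncountable, a contradiction.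
\end{proof}

Thus up to size $\omega_1$ piecewise properness is no restriction at all, and $\omega_2$ is the first size at which it has content. By (d), a piecewise proper family of size $\omega_2$ needs proper families of size exactly $\omega_1$ in its chain. The following question is posed in \cite{Gitman}.

\begin{quote}
\textbf{Question.} Can $\mathrm{ZFC}$ or $\mathrm{ZFC}+\mathrm{PFA}$ prove the existence of a piecewise proper family of size $\omega_2$?
\end{quote}

Under $\mathrm{CH}$ there is no family of reals of size $\omega_2$, so we read the first half as a question about the theory $\mathrm{ZFC}+2^\omega\ge\omega_2$.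

A positive answer under $\mathrm{PFA}$ is a reasonable guess. There $2^\omega=\omega_2$, so $\mathcal P(\mathbb N)$ is a proper family of size $\omega_2$, and one may expect many of its subfamilies of size $\omega_1$ to inherit properness. This does happen in the standard model of Martin's Axiom (Theorem~\ref{thm:compl}(3)). Under $\mathrm{PFA}$ the opposite is true.

\subsection*{Results}

\begin{theorem}\label{thm:pfa}
$\mathrm{ZFC}+\mathrm{PFA}$ proves that every proper family of size at most $\omega_1$ is countable. Hence it proves that every piecewise proper family has size at most $\omega_1$, and that there is none of size $\omega_2$.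
\end{theorem}

\begin{theorem}\label{thm:con}
If $\mathrm{ZFC}$ is consistent, then so is $\mathrm{ZFC}+2^\omega=\omega_2+{}$``every proper family of size at most $\omega_1$ is countable'', and hence so is $\mathrm{ZFC}+2^\omega=\omega_2+{}$``no piecewise proper family has size $\omega_2$''. No large cardinals are used.
\end{theorem}

\begin{theorem}\label{thm:compl}
\leavevmode
\begin{enumerate}
\item[(1)] $(\mathrm{ZFC})$ For every arithmetically closed $\mathfrak X$ with $|\mathfrak X|=\omega_1$ there is a proper poset, which is $\omega_2$-c.c.\ under $\mathrm{CH}$, forcing that $\mathfrak X/\mathrm{Fin}$ is not proper, in the generic extension and in every further $\omega_1$-preserving outer model of $\mathrm{ZFC}$.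
\item[(2)] $(\mathrm{ZFC}+\mathrm{PFA})$ A family $\mathfrak X$ is the union of a nonempty chain of proper families of size at most $\omega_1$ if and only if $\mathfrak X$ is arithmetically closed and $|\mathfrak X|\le\omega_1$. A family of size at most $\omega_1$ is proper if and only if it is countable and arithmetically closed. On the other hand, $\mathcal P(\mathbb N)$ is a proper family of size $\omega_2$.
\item[(3)] $\mathrm{ZFC}+\mathrm{MA}+2^\omega=\omega_2+{}$``$\mathcal P(\mathbb N)$ is piecewise proper of size $\omega_2$'' is consistent relative to $\mathrm{ZFC}$. Together with Theorem~\ref{thm:con}, the existence of a piecewise proper family of size $\omega_2$ is independent of $\mathrm{ZFC}+2^\omega\ge\omega_2$.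
\end{enumerate}
\end{theorem}

So the answer is negative in both cases, provided the theory in question is consistent: $\mathrm{ZFC}+\mathrm{PFA}$ refutes the existence of a piecewise proper family of size $\omega_2$, and $\mathrm{ZFC}+2^\omega\ge\omega_2$ does not decide it.

\subsection*{The method}

A generic ultrafilter on $\mathfrak X$ assigns a limit to every sequence in Cantor space coded in $\mathfrak X$, and when $|\mathfrak X|=\omega_1$ this assignment is a function $\lambda:\omega_1\to\omega_1$. Section~\ref{sec:spoilers} isolates a combinatorial object, a \emph{spoiler}, whose interaction with $\lambda$ rules out properness of $\mathfrak X/\mathrm{Fin}$ and which survives in outer models. Section~\ref{sec:copy} contains the idea that lets a proper poset add a spoiler, first in the case of a single pair of ordinals. Section~\ref{sec:forcing} defines the poset and proves Theorem~\ref{thm:pfa}. To do without $\mathrm{PFA}$ we iterate these posets $\omega_2$ times; Section~\ref{sec:iso} supplies a strengthening of properness that preserves $\omega_2$ along the iteration, and Section~\ref{sec:model} builds the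 model of Theorem~\ref{thm:con}. Section~\ref{sec:MA} treats Martin's Axiom.

\section{The generic limit function and spoilers}\label{sec:spoilers}

In Sections~\ref{sec:spoilers}--\ref{sec:forcing}, $\mathfrak X$ is an arithmetically closed family of size $\omega_1$, $w=\langle F_\zeta:\zeta<\omega_1\rangle$ is an injective enumeration of $\mathfrak X$, and $Q=\mathfrak X/\mathrm{Fin}$.

Each member of $\mathfrak X$ plays two roles besides being a possible condition. As a \emph{point}, $F_\nu$ is its characteristic function $x_\nu\in2^\omega$. As a \emph{sequence of points}, $F_\zeta$ is the map $f_\zeta:\omega\to2^\omega$ with $f_\zeta(k)(m)=1$ if and only if $\langle k,m\rangle\in F_\zeta$, where $\langle\cdot,\cdot\rangle:\omega\times\omega\to\omega$ is a fixed recursive bijection. We use $\nu,\mu$ for indices of points and $\zeta$ for indices of sequences. For an infinite $C\subseteq\mathbb N$, write $f_\zeta[C]\to y$ if for each $m$ we have $f_\zeta(k){\restriction}m=y{\restriction}m$ for all but finitely many $k\in C$, and let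
\[
L_\zeta(C)=\{y\in2^\omega:\forall m\ \exists^\infty k\in C\ \ f_\zeta(k){\restriction}m=y{\restriction}m\},\qquad
\Lambda_\zeta(C)=\{\nu<\omega_1:x_\nu\in L_\zeta(C)\}.
\]
So $L_\zeta(C)$ is the set of cluster points of $f_\zeta$ along $C$, and $\Lambda_\zeta(C)$ lists those that belong to $\mathfrak X$. For $\sigma\in2^{<\omega}$ let $[\sigma]=\{y\in 2^\omega:\sigma\subset y\}$. The set $L_\zeta(C)$ is closed: if $m$ witnesses $y\notin L_\zeta(C)$, then it does so for every point of $[y{\restriction}m]$. Directly from the definitions:
\begin{enumerate}
\item[(F0)] If $A\cap C$ is infinite and $f_\zeta[A]\to y$, then $y\in L_\zeta(C)$; if also $f_\zeta[C]\to y'$, then $y=y'$.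
\end{enumerate}
The next lemma is the only place where arithmetical closure of $\mathfrak X$ enters the construction.

\begin{lemma}\label{lem:F}
Let $C\in\mathfrak X$ be infinite.
\begin{enumerate}
\item[(F1)] If $\nu\in\Lambda_\zeta(C)$, there is an infinite $C'\subseteq C$ in $\mathfrak X$ with $f_\zeta[C']\to x_\nu$.
\item[(F2)] $\Lambda_\zeta(C)\ne\emptyset$ for every $\zeta<\omega_1$.
\item[(F3)] $L_\zeta(C)=2^\omega$, and so $\Lambda_\zeta(C)=\omega_1$, for uncountably many $\zeta$.
\end{enumerate}
\end{lemma}

\begin{proof}
(F1) Let $k_0=\min C$, and let $k_m$ be the least $k\in C$ above $k_{m-1}$ with $f_\zeta(k){\restriction}m=x_\nu{\restriction}m$. The set $C'=\{k_m:m<\omega\}$ is recursive in $F_\zeta\oplus C\oplus F_\nu$.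

(F2) The tree $T=\{\sigma\in2^{<\omega}:\exists^\infty k\in C\ \ \sigma\subset f_\zeta(k)\}$ contains the empty string, and if $\sigma\in T$ then $\sigma^\frown0\in T$ or $\sigma^\frown1\in T$ by the pigeonhole principle. Its leftmost branch lies in $L_\zeta(C)$ and is arithmetical in $F_\zeta\oplus C$, so it is $x_\nu$ for some $\nu$.

(F3) Let $\langle\sigma_i:i<\omega\rangle$ be a recursive list of $2^{<\omega}$ in which every string occurs infinitely often. For $\mu<\omega_1$, the sequence $k\mapsto\sigma_{|C\cap k|}{}^\frown x_\mu$ is coded by a set recursive in $C\oplus F_\mu$, so it is $f_\zeta$ for some $\zeta$. If $k$ is the $i$-th element of $C$, counting from $0$, then $f_\zeta(k)$ extends $\sigma_i$; hence every point of $2^\omega$ is a cluster point along $C$. Since $f_\zeta(0)=\sigma_0{}^\frown x_\mu$, different $\mu$ give different $\zeta$.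
\end{proof}

Let $G\subseteq Q$ be generic over $V$ and $\zeta<\omega_1^V$. By (F2) and (F1), the conditions $A$ such that $f_\zeta[A]\to x_\mu$ for some $\mu$ are dense, so $G$ contains one. Two members of $G$ have infinite intersection, so by (F0) and the injectivity of $w$ the ordinal $\mu$ does not depend on $A\in G$. Call it $\lambda(\zeta)$. This defines the \emph{generic limit function} $\lambda:\omega_1^V\to\omega_1^V$ in $V[G]$, with name $\dot\lambda$. The sets $\Lambda_\zeta(B)$ are its sets of possible values.

\begin{lemma}\label{lem:values}
Let $B\in Q$ and $\zeta<\omega_1$. Then $B\Vdash\dot\lambda(\zeta)\in\Lambda_\zeta(B)$, and for every $\nu\in\Lambda_\zeta(B)$ some $C\le B$ forces $\dot\lambda(\zeta)=\nu$.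
\end{lemma}

\begin{proof}
If $B\in G$, take $A\in G$ with $f_\zeta[A]\to x_{\lambda(\zeta)}$; then $A\cap B$ is infinite and (F0) applies. For the second statement take $C\subseteq B$ with $f_\zeta[C]\to x_\nu$ by (F1).
\end{proof}

If $\omega_1$ is preserved, then $\lambda$ has club many closure points $\delta$, and at each of them some condition in $G$ knows that $\lambda[\delta]\subseteq\delta$. We name these conditions, and then define an object that conflicts with them.

\begin{definition}\label{def:spoiler}
Let $\delta<\omega_1$. An infinite $B\in\mathfrak X$ is \emph{$\delta$-tame} if $\Lambda_\zeta(B)\subseteq\delta$ for all $\zeta<\delta$. A \emph{spoiler} for $w$ is a pair $(h,E)$, where $h$ is a partial function from $\omega_1$ to $\omega_1$ and $E\subseteq\omega_1$ is a club, such that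
\begin{enumerate}
\item[(S1)] for every infinite $C\in\mathfrak X$ and every $\xi<\omega_1$ there is $\zeta\in\operatorname{dom}h\setminus\xi$ with $h(\zeta)\in\Lambda_\zeta(C)$;
\item[(S2)] for every $\delta\in E$ and every $\delta$-tame $B$, the set $\{\zeta\in\operatorname{dom}h\cap\delta:h(\zeta)\in\Lambda_\zeta(B)\}$ is finite.
\end{enumerate}
\end{definition}

By Lemma~\ref{lem:values}, $B$ is $\delta$-tame if and only if $B\Vdash\dot\lambda[\delta]\subseteq\delta$. Clause (S1) makes $h$ guess $\lambda$ unboundedly often, and (S2) says that a condition knowing that $\delta\in E$ is closed under $\lambda$ allows only finitely many correct guesses below $\delta$. The restriction to tame $B$ cannot be dropped: by (S1) with $C=\mathbb N$ there are uncountably many $\zeta$ with $h(\zeta)\in\Lambda_\zeta(\mathbb N)$, so (S2) fails for $B=\mathbb N$ at all large $\delta$.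

\begin{lemma}\label{lem:spoil}
If $w$ has a spoiler, then $\mathfrak X/\mathrm{Fin}$ is not proper.
\end{lemma}

\begin{proof}
Let $(h,E)$ be a spoiler, suppose that $Q$ is proper, and let $G\subseteq Q$ be generic. Then $\omega_1^{V[G]}=\omega_1^V$. In $V[G]$ let $Z=\{\zeta\in\operatorname{dom}h:\lambda(\zeta)=h(\zeta)\}$. For each $\xi<\omega_1$, the conditions $A$ with $f_\zeta[A]\to x_{h(\zeta)}$ for some $\zeta\in\operatorname{dom}h\setminus\xi$ are dense by (S1) and (F1), so $Z$ is unbounded in $\omega_1$. Since $\omega_1$ is preserved, the closure points of $\lambda$ form a club in $V[G]$, and $E$ is still a club. So there is $\delta\in E$ with $\lambda[\delta]\subseteq\delta$ and $Z\cap\delta$ infinite. Some $B\in G$ forces $\dot\lambda[\delta]\subseteq\delta$, and this $B$ is $\delta$-tame. For $\zeta\in Z\cap\delta$ we have $h(\zeta)=\lambda(\zeta)\in\Lambda_\zeta(B)$ by Lemma~\ref{lem:values}. This contradicts (S2).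
\end{proof}

Properness is not absolute, and a poset that is improper at one stage of an iteration gives no guarantee for the final model. Spoilers do persist.

\begin{lemma}\label{lem:abs}
Let $V'\supseteq V$ be a model of $\mathrm{ZFC}$ with the same ordinals and the same $\omega_1$, and let $w\in V$ be an injective $\omega_1$-sequence of reals. Then the range of $w$ is arithmetically closed in $V$ if and only if it is so in $V'$. In that case the sets $\Lambda_\zeta(F_\beta)$ and the notion of tameness are the same in $V$ and $V'$, and a spoiler for $w$ in $V$ is a spoiler for $w$ in $V'$.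
\end{lemma}

\begin{proof}
Truth in $(\mathbb N,+,\cdot,A_1,\dots,A_k)$ is computed in the same way in both models. This gives the first statement, and it shows that the relation $\nu\in\Lambda_\zeta(F_\beta)$, which is arithmetical in $F_\nu,F_\zeta,F_\beta$, is absolute. Tameness, (S1), (S2) and ``$E$ is closed and unbounded in $\omega_1$'' are expressed from this relation by quantifiers over $\omega_1$ and $\omega$.
\end{proof}

\section{Copying into a countable model}\label{sec:copy}

The natural way to force a spoiler is by finite approximations: a finite part of $h$, finitely many ordinals $\delta$ that are put into $E$, and finitely many \emph{promises} $(B,\delta)$, with $B$ $\delta$-tame, saying that at every $\zeta<\delta$ added to the domain later, the value of $h$ avoids $\Lambda_\zeta(B)$. Then (S2) holds by design, and (S1) is a density argument from (F3), because a new $\zeta$ can be chosen above all the $\delta$'s. The difficulty is properness. Let $M\prec H_\theta$ be countable, $\delta=M\cap\omega_1$, and let $q'$ be a condition in a dense set $D\in M$ that puts $\delta$ into $E$. We need $r\in D\cap M$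 compatible with $q'$. Elementarity provides $r\in D\cap M$ resembling $q'$, in which the pairs of $h_{q'}$ above $\delta$ are replaced by pairs below $\delta$. These new pairs fall under the promises $(B,\delta)$ of $q'$, and $M$ cannot see them: a $\delta$-tame $B$ is never in $M$, since for $B\in M$ (F3) gives $\zeta<\delta$ with $\Lambda_\zeta(B)=\omega_1$.

In this section $\theta>\omega_1$ is regular, $M\prec H_\theta$ is countable, $w\in M$ and $\delta=M\cap\omega_1$. The first tool lets $M$ avoid a set that it does not contain.

\begin{lemma}\label{lem:avoid}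
Let $Y\in M$ be an uncountable subset of $\omega_1$, and let $L\subseteq2^\omega$ be a closed set, not necessarily in $M$, such that $\{\nu:x_\nu\in L\}$ is countable. Then there is $\nu'\in Y\cap M$ with $x_{\nu'}\notin L$.
\end{lemma}

\begin{proof}
There is $\nu\in Y$ with $x_\nu\notin L$. As $L$ is closed, there is a finite string $\sigma\subset x_\nu$ with $[\sigma]\cap L=\emptyset$. The statement ``there is $\nu'\in Y$ with $\sigma\subset x_{\nu'}$'' has parameters $Y,\sigma,w\in M$, so it has a witness $\nu'\in M$.
\end{proof}

Countability alone would not do, since the countable set $\delta$ contains all of $Y\cap M$. It is the closedness of $L$ that reduces the information about $L$ to a finite string.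

To use Lemma~\ref{lem:avoid} we need uncountably many candidates for each value. The following function measures how large a value has to be for that. Let
\[
S_M(\zeta)=\sup\{z(\zeta):z\in M,\ z:\omega_1\to\omega_1\}\quad\text{for }\delta\le\zeta<\omega_1,\qquad S_M(\zeta)=0\quad\text{for }\zeta<\delta .
\]
As $M$ is countable, $S_M:\omega_1\to\omega_1$.

\begin{example}[one pair, one promise]\label{ex:onepair}
Let $B$ be $\delta$-tame, let $W\subseteq\omega_1\times\omega_1$ be in $M$, and let $(\zeta_1,\nu_1)\in W$ with $\zeta_1\ge\delta$. Think of $W$ as the set of pairs that occur in conditions resembling $q'$. We want $(\zeta',\nu')\in W\cap M$ with $\nu'\notin\Lambda_{\zeta'}(B)$.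

In general there is none. Let $W$ be the set of $(\zeta,\nu)$ such that $f_\zeta$ is constant with value $x_\nu$. Then $W\in M$; every $\nu$ occurs in a pair of $W$ and each $\zeta$ occurs in at most one, so $W$ has pairs with $\zeta\ge\delta$; and $\Lambda_\zeta(B)=\{\nu\}$ for all $(\zeta,\nu)\in W$.

Now assume $\nu_1>S_M(\zeta_1)$. Write $W(\zeta)=\{\nu:(\zeta,\nu)\in W\}$, and let $z(\zeta)=\sup W(\zeta)$ if $W(\zeta)$ is countable and $z(\zeta)=0$ otherwise. Then $z\in M$, so $z(\zeta_1)\le S_M(\zeta_1)<\nu_1\in W(\zeta_1)$, and therefore $W(\zeta_1)$ is uncountable. By elementarity there is $\zeta'\in M\cap\omega_1$ with $Y=W(\zeta')$ uncountable, and $Y\in M$. Since $\zeta'<\delta$ and $B$ is $\delta$-tame, the closed set $L=L_{\zeta'}(B)$ contains only countably many $x_\nu$. Lemma~\ref{lem:avoid} gives $\nu'\in Y\cap M$ with $\nu'\notin\Lambda_{\zeta'}(B)$.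
\end{example}

For several pairs the argument is iterated. The function $z$ must now bound countable fibers over all possible initial segments, and this is why the entries are required to increase: only countably many initial segments lie below a given $\zeta$.

\begin{lemma}[copying]\label{lem:copy}
Let $n<\omega$, let $W\subseteq\omega_1^{2n}$ be in $M$, and let $(\zeta_1,\nu_1,\dots,\zeta_n,\nu_n)\in W$ satisfy $\delta\le\zeta_1<\nu_1<\zeta_2<\dots<\zeta_n<\nu_n$ and $\nu_i>S_M(\zeta_i)$ for all $i$. Let $B_1,\dots,B_m\in\mathfrak X$ be infinite sets such that $\Lambda_\zeta(B_j)$ is countable for all $\zeta<\delta$ and all $j$. Then there is $(\zeta'_1,\nu'_1,\dots,\zeta'_n,\nu'_n)\in W\cap M$ with $\nu'_i\notin\Lambda_{\zeta'_i}(B_j)$ for all $i,j$.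
\end{lemma}

\begin{proof}
Define $W_i\subseteq\omega_1^{2i}$ for $i=n,n-1,\dots,0$. Let $W_n=W$. For $u\in\omega_1^{2(i-1)}$ and $\zeta<\omega_1$ write $W_i(u,\zeta)=\{\nu:u^\frown(\zeta,\nu)\in W_i\}$, and put $u\in W_{i-1}$ if $W_i(u,\zeta)$ is uncountable for some $\zeta$. All $W_i$ are in $M$.

\emph{Going down.} We show $(\zeta_1,\nu_1,\dots,\zeta_i,\nu_i)\in W_i$ by downward induction on $i$. The case $i=n$ is the hypothesis. Suppose it holds for some $i\ge1$, and let $u=(\zeta_1,\nu_1,\dots,\zeta_{i-1},\nu_{i-1})$, so that $\nu_i\in W_i(u,\zeta_i)$. Define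
\[
z(\zeta)=\sup\bigcup\{W_i(u',\zeta):u'\in\zeta^{2(i-1)}\text{ and }W_i(u',\zeta)\text{ is countable}\}.
\]
This is the supremum of a countable union of countable sets, so $z:\omega_1\to\omega_1$, and $z\in M$. All entries of $u$ are below $\zeta_i$. If $W_i(u,\zeta_i)$ were countable, we would get $\nu_i\le z(\zeta_i)\le S_M(\zeta_i)<\nu_i$. So $W_i(u,\zeta_i)$ is uncountable and $u\in W_{i-1}$. In particular the empty sequence is in $W_0$.

\emph{Going up inside $M$.} We build $u_i\in W_i\cap M$ with $u_0=\emptyset$ and $u_i=u_{i-1}{}^\frown(\zeta'_i,\nu'_i)$. Given $u_{i-1}$, elementarity gives $\zeta'_i\in M$ such that $Y=W_i(u_{i-1},\zeta'_i)$ is uncountable, and $Y\in M$. The set $L=\bigcup_{j\le m}L_{\zeta'_i}(B_j)$ is a finite union of closed sets, and $\{\nu:x_\nu\in L\}=\bigcup_j\Lambda_{\zeta'_i}(B_j)$ is countable because $\zeta'_i<\delta$. Lemma~\ref{lem:avoid} gives $\nu'_i\in Y\cap M$ with $x_{\nu'_i}\notin L$. The sequence $u_n$ is as required.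
\end{proof}

\section{A proper poset that adds a spoiler}\label{sec:forcing}

Lemma~\ref{lem:copy} suggests adding to the conditions finitely many \emph{bounds} $(\delta,S)$, with $S:\omega_1\to\omega_1$, requiring $h(\zeta)>S(\zeta)$ for $\zeta\ge\delta$. This creates a second difficulty of the same kind. A condition $q'$ may contain a bound $(\delta_0,S)$ with $\delta_0<\delta=M\cap\omega_1$ and $S\notin M$, and the copied pairs must lie above $S$. It is enough that some function in $M$ dominates $S$ on $[\delta_0,\delta)$. For a condition to be able to demand this, it must contain a model and not only the ordinal $\delta$. We use the transitive collapse of $M$ rather than $M$ itself. The collapse determines the functions of $M$ below $\delta$, the bound $S_M$ controls them above $\delta$, and isomorphic models have the same collapse, which is what Section~\ref{sec:iso} needs.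

\subsection*{Countable transitive models}

Let $\mathrm{ZFC}^-$ be $\mathrm{ZFC}$ without the Power Set axiom; it holds in $H_\theta$. A \emph{ctm} is a countable transitive model $N$ of $\mathrm{ZFC}^-$ in which $\omega_1$ exists, and $\delta_N=\omega_1^N$. If $N\in N'$ are ctm's and $N$ is countable in $N'$, then $N\subseteq N'$ by transitivity, and $\delta_N<\delta_{N'}$ because $\delta_N\subseteq N$ is countable in $N'$. For $S:\omega_1\to\omega_1$ and $J\subseteq\delta_N$, we say that $N$ \emph{dominates $S$ on $J$} if there is $g\in N$, $g:\delta_N\to\delta_N$, with $S(\zeta)\le g(\zeta)$ for all $\zeta\in J$.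

\begin{lemma}\label{lem:collapse}
Let $\theta>\omega_1$ be regular, $M\prec H_\theta$ countable, $\delta=M\cap\omega_1$, and $\pi_M:M\to N_M$ the transitive collapse.
\begin{enumerate}
\item[(a)] $\pi_M$ is the identity on $M\cap H_{\omega_1}$, and $N_M$ is a ctm with $\delta_{N_M}=\delta$.
\item[(b)] A transitive set $N$ is a countable element of $M$ if and only if $N\in N_M$ and $N$ is countable in $N_M$.
\item[(c)] If $z\in M$ and $z:\omega_1\to\omega_1$, then $\pi_M(z)=z{\restriction}\delta$, and every $g:\delta\to\delta$ in $N_M$ is of this form.
\end{enumerate}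
\end{lemma}

\begin{proof}
(a) If $x\in M\cap H_{\omega_1}$, then $x$ is a countable element of $M$, so $x\subseteq M\cap H_{\omega_1}$. Thus $M\cap H_{\omega_1}$ is transitive and the collapse fixes it pointwise. In particular $\pi_M(\omega_1)=M\cap\omega_1=\delta$.
(b) A countable transitive $N\in M$ is in $M\cap H_{\omega_1}$, so $N=\pi_M(N)\in N_M$, and $N_M$ sees it as countable because $M$ does. Conversely, if $N=\pi_M(x)$ is transitive and countable in $N_M$, then $x$ is transitive and countable by elementarity, so $N=\pi_M(x)=x\in M$.
(c) $\pi_M(z)=\{\pi_M((\zeta,z(\zeta))):\zeta\in M\cap\omega_1\}=z{\restriction}\delta$. If $g=\pi_M(z)$ maps $\pi_M(\omega_1)$ to itself, then $z:\omega_1\to\omega_1$ by elementarity.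
\end{proof}

\subsection*{The poset}

\begin{definition}\label{def:P}
A condition in $P=P(w)$ is a tuple $p=(h,\mathcal N,\mathcal S,\Gamma,I)$ of finite sets such that:
\begin{enumerate}
\item[(P1)] $h$ is a partial function from $\omega_1$ to $\omega_1$; $\zeta<h(\zeta)$ for $\zeta\in\operatorname{dom}h$; and $h(\zeta)<\zeta'$ whenever $\zeta<\zeta'$ are in $\operatorname{dom}h$.
\item[(P2)] $\mathcal N$ is a set of ctm's; of any two distinct members, one is an element of the other and is countable in it; and $h(\zeta)<\delta_N$ whenever $N\in\mathcal N$ and $\zeta\in\operatorname{dom}h\cap\delta_N$.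
\item[(P3)] $\mathcal S$ is a set of \emph{bounds} $(N,S)$, with $N\in\mathcal N$ and $S:\omega_1\to\omega_1$, such that (a) $h(\zeta)>S(\zeta)$ for $\zeta\in\operatorname{dom}h\setminus\delta_N$, and (b) every $N'\in\mathcal N$ with $\delta_{N'}>\delta_N$ dominates $S$ on $[\delta_N,\delta_{N'})$.
\item[(P4)] $\Gamma$ is a set of \emph{promises} $(\beta,N)$, with $N\in\mathcal N$ and $F_\beta$ infinite and $\delta_N$-tame.
\item[(P5)] $I$ is a set of \emph{gaps} $(\alpha,\gamma)$, with $\alpha<\gamma<\omega_1$ and $\delta_N\notin(\alpha,\gamma]$ for all $N\in\mathcal N$.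
\end{enumerate}
Put $p\le q$ if each component of $p$ contains the corresponding component of $q$, and $h_p(\zeta)\notin\Lambda_\zeta(F_\beta)$ for all $(\beta,N)\in\Gamma_q$ and all $\zeta\in(\operatorname{dom}h_p\setminus\operatorname{dom}h_q)\cap\delta_N$.
\end{definition}

The ordinals $\delta_N$ approximate $E$ from inside, and the gaps approximate its complement and will make $E$ closed. By (P2), the members of $\mathcal N$ have distinct heights $\delta_N$ and are linearly ordered by them. The relation $\le$ is transitive: if $p\le q\le r$, $(\beta,N)\in\Gamma_r$ and $\zeta<\delta_N$ is in $\operatorname{dom}h_p\setminus\operatorname{dom}h_r$, use $q\le r$ if $\zeta\in\operatorname{dom}h_q$, and use $p\le q$ with $(\beta,N)\in\Gamma_q$ otherwise. The condition with all components empty is the largest element. There are at most $2^\omega$ ctm's and $2^{\omega_1}$ functions $S$, so $|P|\le2^{\omega_1}$.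

\subsection*{Generic conditions}

Let $\theta$ be a regular cardinal with $P\in H_\theta$, let $M\prec H_\theta$ be countable with $w,P\in M$, and let $\delta=M\cap\omega_1$. A condition $q$ \emph{guards} $M$ if $N_M\in\mathcal N_q$ and $(N_M,S^*)\in\mathcal S_q$ for some $S^*\ge S_M$ (pointwise). Every extension of such a condition guards $M$. The next lemma says that the part of $q$ below $\delta$ is largely visible to $M$, and that the part above $\delta$ respects every function in $M$ as if it were a bound.

\begin{lemma}\label{lem:guard}
Let $q$ guard $M$.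
\begin{enumerate}
\item[(a)] $h_q{\restriction}\delta\subseteq\delta\times\delta$. For $N\in\mathcal N_q$: if $\delta_N<\delta$ then $N\in M$; if $\delta_N=\delta$ then $N=N_M$; if $\delta_N>\delta$ then $N_M\subseteq N$.
\item[(b)] $h_q(\zeta)>S_M(\zeta)$ for all $\zeta\in\operatorname{dom}h_q\setminus\delta$.
\item[(c)] Let $z\in M$, $z:\omega_1\to\omega_1$. Then $h_q(\zeta)>z(\zeta)$ for all $\zeta\in\operatorname{dom}h_q\setminus\delta$, and every $N\in\mathcal N_q$ with $\delta_N\ge\delta$ dominates $z$ on $[0,\delta_N)$.
\end{enumerate}
\end{lemma}

\begin{proof}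
(a) is (P2) for $N_M$ together with Lemma~\ref{lem:collapse}(b). (b) is (P3a) for $(N_M,S^*)$. The first part of (c) follows from (b), since $z\le S_M$ on $[\delta,\omega_1)$. For $N=N_M$ take $g=z{\restriction}\delta\in N_M$. For $\delta_N>\delta$, (P3b) for $(N_M,S^*)$ gives $g'\in N$, $g':\delta_N\to\delta_N$, with $z\le S_M\le S^*\le g'$ on $[\delta,\delta_N)$. Let $g=z{\restriction}\delta\cup g'{\restriction}[\delta,\delta_N)$; it is in $N$ because $z{\restriction}\delta\in N_M\subseteq N$.
\end{proof}

\begin{lemma}\label{lem:generic}
If $q$ guards $M$, then $q$ is $(M,P)$-generic.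
\end{lemma}

\begin{proof}
Let $D\in M$ be dense. Every extension of $q$ has an extension $q'\in D$, and $q'$ guards $M$. It suffices to find $r\in D\cap M$ compatible with $q'$.

\emph{Step 1: what $M$ can see of $q'$.} Let $a=h_{q'}{\restriction}\delta$ and $b=h_{q'}\setminus a=\{(\zeta_i,\nu_i):1\le i\le n\}$, where $\delta\le\zeta_1<\nu_1<\zeta_2<\dots<\nu_n$ by (P1). Let $\mathcal N_0=\{N\in\mathcal N_{q'}:\delta_N<\delta\}$. By Lemma~\ref{lem:guard}(a), $a$ and $\mathcal N_0$ are finite subsets of $M$, hence elements of $M$. A bound $(N,S)\in\mathcal S_{q'}$ with $N\in\mathcal N_0$ need not be in $M$, but by (P3b) for $N'=N_M$ and Lemma~\ref{lem:collapse}(c) there is $z\in M$, $z:\omega_1\to\omega_1$, with $S\le z$ on $[\delta_N,\delta)$. Let $z^*\in M$ be the pointwise maximum of these finitely many $z$, or the zero function if there are none. Thus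
\begin{equation}\label{eq:zstar}
S\le z^*\text{ on }[\delta_N,\delta)\quad\text{for all }(N,S)\in\mathcal S_{q'}\text{ with }N\in\mathcal N_0 .
\end{equation}
By (P5) for $N_M$, each gap $(\alpha,\gamma)\in I_{q'}$ has $\gamma<\delta$ or $\alpha\ge\delta$. Choose $\rho<\delta$ such that $a\subseteq\rho\times\rho$, $\delta_N<\rho$ for $N\in\mathcal N_0$, and $\gamma<\rho$ for all $(\alpha,\gamma)\in I_{q'}$ with $\gamma<\delta$.

\emph{Step 2: conditions resembling $q'$.} Let $\mathcal R$ be the set of $r\in D$ such that
\begin{enumerate}
\item[(R1)] $h_r{\restriction}\rho=a$ and $|h_r\setminus a|=n$;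
\item[(R2)] $\{N\in\mathcal N_r:\delta_N<\rho\}=\mathcal N_0$;
\item[(R3)] $h_r(\zeta)>z^*(\zeta)$ for $\zeta\in\operatorname{dom}h_r\setminus\rho$;
\item[(R4)] every $N\in\mathcal N_r$ with $\delta_N\ge\rho$ dominates $z^*$ on $[0,\delta_N)$.
\end{enumerate}
The parameters $D,a,n,\rho,\mathcal N_0,z^*$ are in $M$, so $\mathcal R\in M$. We have $q'\in\mathcal R$. Indeed, no element of $\operatorname{dom}h_{q'}$ and no height $\delta_N$ with $N\in\mathcal N_{q'}$ lies in $[\rho,\delta)$. This gives (R1) and (R2), and it reduces (R3) and (R4) to Lemma~\ref{lem:guard}(c) with $z=z^*$.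

\emph{Step 3: copying.} For $r\in\mathcal R$ let $t_r\in\omega_1^{2n}$ list the pairs of $h_r\setminus a$ in increasing order, and let $W=\{t_r:r\in\mathcal R\}\in M$. The sequence $t_{q'}=(\zeta_1,\nu_1,\dots,\zeta_n,\nu_n)$ is in $W$, and $\nu_i>S_M(\zeta_i)$ by Lemma~\ref{lem:guard}(b). Let $B_1,\dots,B_m$ be the sets $F_\beta$ with $(\beta,N)\in\Gamma_{q'}$ and $\delta_N\ge\delta$. For $\zeta<\delta\le\delta_N$, tameness gives $\Lambda_\zeta(F_\beta)\subseteq\delta_N$, a countable set. Lemma~\ref{lem:copy} yields $(\zeta'_1,\nu'_1,\dots,\zeta'_n,\nu'_n)\in W\cap M$ with $\nu'_i\notin\Lambda_{\zeta'_i}(B_j)$ for all $i,j$, and by elementarity this sequence is $t_r$ for some $r\in\mathcal R\cap M$.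

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[->] (0,1.2) -- (10,1.2) node[right] {$\omega_1$};
\draw[->] (0,0) -- (10,0) node[right] {$\omega_1$};
\node[left] at (0,1.2) {$q'$};
\node[left] at (0,0) {$r$};
\draw[dashed] (3,-0.3) -- (3,1.9) node[above] {$\rho$};
\draw[dashed] (6.5,-0.3) -- (6.5,1.9) node[above] {$\delta$};
\draw[very thick] (0.3,1.2) -- (2.7,1.2) node[midway,above] {$a,\ \mathcal N_0$};
\draw[very thick] (0.3,0) -- (2.7,0) node[midway,above] {$a,\ \mathcal N_0$};
\draw[very thick] (6.5,1.2) -- (9.5,1.2) node[midway,above] {$b,\ \mathcal N_{q'}\setminus\mathcal N_0$};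
\draw[very thick] (3.2,0) -- (6.2,0) node[midway,above] {$h_r\setminus a,\ \mathcal N_r\setminus\mathcal N_0$};
\end{tikzpicture}
\caption{Position in $\omega_1$ of the pairs of $h$ and of the heights $\delta_N$ for a condition $q'$ guarding $M$ and its copy $r\in M$, where $\delta=M\cap\omega_1$. The two conditions share the bottom layer below $\rho$; only $r$ has a middle layer, and only $q'$ has a top layer.}
\label{fig:amalg}
\end{figure}

\emph{Step 4: amalgamation.} Let $s$ be the componentwise union of $r$ and $q'$. Since $r\in M$ is a tuple of finite sets, all members of its components are in $M$; in particular $h_r\subseteq\delta\times\delta$ and $\delta_N<\delta$ for $N\in\mathcal N_r$. By (R1) and (R2), the elements of $\operatorname{dom}h_s$ and the models in $\mathcal N_s$, located by their heights, fall into three layers (Figure~\ref{fig:amalg}): the \emph{bottom} layer $\operatorname{dom}a$, $\mathcal N_0$ lies below $\rho$ and is common to $r$ and $q'$; the \emph{middle} layer $\{\zeta'_1,\dots,\zeta'_n\}$, $\mathcal N_r\setminus\mathcal N_0$ lies in $[\rho,\delta)$; the \emph{top} layer $\operatorname{dom}b$,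 $\mathcal N_{q'}\setminus\mathcal N_0$ lies in $[\delta,\omega_1)$. Since $r$ and $q'$ are conditions, we only have to check objects of $r$ against the top layer and objects of $q'$ against the middle layer.

(P1) We have $h_s=h_r\cup b$ with $h_r\subseteq\delta\times\delta$ and all entries of $b$ at least $\delta$.

(P2) A member of $\mathcal N_r$ is a countable transitive element of $M$, so by Lemma~\ref{lem:collapse}(b) it is an element of $N_M$ and countable there. As $N_M\subseteq N$ for every $N$ in the top layer, the same holds for $N$. For closure under $h_s$: if $N\in\mathcal N_r$, then $\operatorname{dom}b\cap\delta_N=\emptyset$; if $N$ is in the top layer, then $h_r(\zeta)<\delta\le\delta_N$ for $\zeta\in\operatorname{dom}h_r$.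

(P3) Let $(N,S)\in\mathcal S_r$. Then $S\in M$, and Lemma~\ref{lem:guard}(c) for $q'$ with $z=S$ gives (a) for $\zeta\in\operatorname{dom}b$ and (b) for the models in the top layer. Let $(N,S)\in\mathcal S_{q'}$. If $\delta_N\ge\delta$, the middle layer lies below $\delta_N$ and nothing is required. If $N\in\mathcal N_0$, then $\delta_N<\rho$. For (a), $h_r(\zeta'_i)>z^*(\zeta'_i)\ge S(\zeta'_i)$ by (R3) and \eqref{eq:zstar}. For (b), a model $N'$ in the middle layer dominates $z^*$ on $[0,\delta_{N'})$ by (R4), so it dominates $S$ on $[\delta_N,\delta_{N'})$ by \eqref{eq:zstar}.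

(P4) This concerns one promise at a time and only requires $N\in\mathcal N_s$.

(P5) If $(\alpha,\gamma)\in I_r$, then $\gamma<\delta\le\delta_N$ for $N$ in the top layer. If $(\alpha,\gamma)\in I_{q'}$, then $\gamma<\rho$ or $\alpha\ge\delta$, so $(\alpha,\gamma]$ misses $[\rho,\delta)$.

So $s\in P$. To see $s\le r$, note that a promise $(\beta,N)\in\Gamma_r$ has $\delta_N<\delta$, while the new elements of the domain are at least $\delta$. To see $s\le q'$, let $(\beta,N)\in\Gamma_{q'}$ and $\zeta'_i<\delta_N$. Since $\zeta'_i\ge\rho$, the model $N$ is not in $\mathcal N_0$, so $\delta_N\ge\delta$ and $F_\beta$ is one of the $B_j$. By Step~3, $h_s(\zeta'_i)=\nu'_i\notin\Lambda_{\zeta'_i}(F_\beta)$.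
\end{proof}

\begin{lemma}\label{lem:proper}
Let $p\in P$, let $N$ be a ctm with $\delta=\delta_N$, and let $S^*:\omega_1\to\omega_1$. Suppose that $h_p\subseteq\delta\times\delta$, that every member of $\mathcal N_p$ is an element of $N$ and countable in $N$, that $\gamma<\delta$ for all $(\alpha,\gamma)\in I_p$, and that $S{\restriction}\delta$ is a function from $\delta$ to $\delta$ in $N$ for all $(N',S)\in\mathcal S_p$. Then
\[
(h_p,\ \mathcal N_p\cup\{N\},\ \mathcal S_p\cup\{(N,S^*)\},\ \Gamma_p,\ I_p)
\]
is a condition below $p$. In particular every $p\in P\cap M$ has an extension that guards $M$, and $P$ is proper.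
\end{lemma}

\begin{proof}
The four hypotheses give, in order, the closure clause of (P2), the chain clause of (P2), (P5), and (P3b) for the old bounds and the new model. For the new bound (P3) is vacuous, because $\operatorname{dom}h_p\subseteq\delta$ and $N$ has the largest height. The function $h_p$ is unchanged, so no promise is affected. If $p\in M$, the hypotheses hold for $N=N_M$ by Lemma~\ref{lem:collapse}; take $S^*=S_M$ and apply Lemma~\ref{lem:generic}.
\end{proof}

\subsection*{The generic object is a spoiler}

\begin{lemma}\label{lem:dense}
The following $\omega_1$ many sets are dense in $P$.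
\begin{itemize}
\item $D^1_{C,\xi}=\{p:\exists\zeta\in\operatorname{dom}h_p\setminus\xi\ \ h_p(\zeta)\in\Lambda_\zeta(C)\}$, for infinite $C\in\mathfrak X$ and $\xi<\omega_1$.
\item $D^2_\alpha$, for $1\le\alpha<\omega_1$: the set of $p$ such that $\alpha=\delta_N$ for some $N\in\mathcal N_p$, or $\alpha\in(\alpha',\gamma]$ for some $(\alpha',\gamma)\in I_p$.
\item $D^3_\alpha=\{p:\exists N\in\mathcal N_p\ \ \delta_N>\alpha\}$, for $\alpha<\omega_1$.
\item $D^4_{\beta,\alpha}$, for $1\le\alpha<\omega_1$ and $F_\beta$ infinite and $\alpha$-tame: the set of $p$ such that $(\beta,N)\in\Gamma_p$ for some $N\in\mathcal N_p$ with $\delta_N=\alpha$, or $\alpha\in(\alpha',\gamma]$ for some $(\alpha',\gamma)\in I_p$.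
\end{itemize}
Let $G$ be a filter on $P$ that meets all of them and belongs to $V$ or to an outer model with the same $\omega_1$. Then $h=\bigcup_{p\in G}h_p$ and $E=\{\delta_N:N\in\mathcal N_p,\ p\in G\}$ form a spoiler for $w$ in that model.
\end{lemma}

\begin{proof}
Fix $p\in P$. For $D^1_{C,\xi}$, use (F3) to pick $\zeta\ge\xi$ with $\Lambda_\zeta(C)=\omega_1$ above all $\delta_N$, $N\in\mathcal N_p$, and above all elements of $\operatorname{dom}h_p\cup\operatorname{ran}h_p$. Pick $\nu>\zeta$ with $\nu>S(\zeta)$ for all $(N,S)\in\mathcal S_p$, and add $(\zeta,\nu)$ to $h_p$. Then (P1) and (P3a) hold by the choice of $\zeta$ and $\nu$, while the closure clause of (P2) and the promises concern only arguments below some $\delta_N$. For $D^2_\alpha$, if no $\delta_N$ equals $\alpha$, add the gap $(\alpha',\alpha)$ with $\alpha'=\max(\{0\}\cup\{\delta_N:N\in\mathcal N_p,\ \delta_N<\alpha\})$. For $D^3_\alpha$, apply Lemma~\ref{lem:proper} to a countable $M\prec H_\theta$ with $w,P,p,\alpha\in M$. For $D^4_{\beta,\alpha}$, first extend $p$ into $D^2_\alpha$; if now $\delta_N=\alpha$ for some model $N$ of the condition,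 add the promise $(\beta,N)$.

Let $G$ be as stated. By Lemma~\ref{lem:abs} the sets $\Lambda_\zeta(C)$ and tameness are the same in both models. Any two members of $G$ have a common extension in $G$. Hence $h$ is a function, and by (P5)
\begin{equation}\label{eq:gap}
E\cap(\alpha',\gamma]=\emptyset\quad\text{whenever }(\alpha',\gamma)\in I_p\text{ and }p\in G .
\end{equation}
The set $E$ is unbounded by $D^3$. If $\alpha<\omega_1$ is a limit point of $E$ and $\alpha\notin E$, then a condition in $G\cap D^2_\alpha$ has a gap with $\alpha'<\alpha\le\gamma$, and $E\cap(\alpha',\alpha)\neq\emptyset$ contradicts \eqref{eq:gap}. So $E$ is club. Clause (S1) follows from $D^1$. For (S2), let $\delta\in E$, let $B=F_\beta$ be $\delta$-tame, and let $p\in G\cap D^4_{\beta,\delta}$. By \eqref{eq:gap}, $(\beta,N)\in\Gamma_p$ for some $N$ with $\delta_N=\delta$. If $\zeta\in(\operatorname{dom}h\cap\delta)\setminus\operatorname{dom}h_p$, take $p'\in G$ with $p'\le p$ and $\zeta\in\operatorname{dom}h_{p'}$; the definition of $\le$ gives $h(\zeta)\notin\Lambda_\zeta(B)$. So the set in (S2) is contained in the finite set $\operatorname{dom}h_p$.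
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pfa}]
Assume $\mathrm{PFA}$, and let $\mathfrak X$ be arithmetically closed with $|\mathfrak X|=\omega_1$, enumerated by $w$. The poset $P(w)$ is proper by Lemma~\ref{lem:proper}, so some filter meets the $\omega_1$ dense sets of Lemma~\ref{lem:dense}, and $w$ has a spoiler. By Lemma~\ref{lem:spoil}, $\mathfrak X$ is not proper. So every proper family of size at most $\omega_1$ is countable, and Proposition~\ref{prop:simple}(d) gives the rest.
\end{proof}

Both size restrictions on $\mathfrak X$ are used, and neither can be dropped, by Proposition~\ref{prop:simple}(a) and (b). Uncountability gives (F3) and room for the fibers of Lemma~\ref{lem:copy}; the bound $|\mathfrak X|\le\omega_1$ makes $\lambda$ a function on $\omega_1$ and keeps the number of dense sets at $\omega_1$.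

\begin{proof}[Proof of Theorem~\ref{thm:compl}(2)]
Assume $\mathrm{PFA}$. Finitely many members of the union of a nonempty chain lie in one member of the chain, so such a union of arithmetically closed families is arithmetically closed. With Theorem~\ref{thm:pfa} this gives the forward direction of the first equivalence, and the chain in the proof of Proposition~\ref{prop:simple}(c) gives the converse. The second equivalence is Theorem~\ref{thm:pfa} together with Proposition~\ref{prop:simple}(a). Finally, $\mathcal P(\mathbb N)$ is proper by Proposition~\ref{prop:simple}(b), and $\mathrm{PFA}$ implies $2^\omega=\omega_2$ (Todor\v{c}evi\'{c}, Veli\v{c}kovi\'{c}).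
\end{proof}

\section{Isomorphic models and the $\omega_2$-chain condition}\label{sec:iso}

To prove Theorem~\ref{thm:con} we add spoilers for all $w$ by a countable support iteration of length $\omega_2$. The iteration has to preserve $\omega_2$, and every $w$ of the final model has to appear at an intermediate stage. Both follow from the $\omega_2$-chain condition ($\omega_2$-c.c.: every antichain has size at most $\omega_1$). Counting conditions does not give it, since $(\emptyset,\{N\},\{(N,S)\},\emptyset,\emptyset)$ is a condition for every $S$, so that $P(w)$ has $2^{\omega_1}$ elements. Instead we use that under $\mathrm{CH}$ there are only $\omega_1$ isomorphism types of countable models, and we strengthen properness to a statement about two isomorphic models that passes through iterations.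

\begin{definition}\label{def:iso}
Let $M_0,M_1\prec H_\theta$ be countable, let $\pi:(M_0,\in)\to(M_1,\in)$ be an isomorphism, and let $P\in M_0$ be a poset with $\pi(P)=P$. A condition $q\in P$ is \emph{$\pi$-good} if it is $(M_0,P)$-generic and $q\Vdash\pi[\dot G\cap M_0]=\dot G\cap M_1$. A poset $P$ has the \emph{isomorphism property with parameter $a$} if for all sufficiently large regular $\theta$, all such $M_0,M_1,\pi$ with $a,P\in M_0$, $\pi(a)=a$ and $\pi(P)=P$, and all $p\in P\cap M_0$, there is a $\pi$-good $q\le p,\pi(p)$.
\end{definition}

We record four immediate facts.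
\begin{enumerate}
\item[(G1)] Since $\pi$ maps $P\cap M_0$ onto $P\cap M_1$, the second clause of goodness says that $q$ forces $r\in\dot G\leftrightarrow\pi(r)\in\dot G$ for each $r\in P\cap M_0$. Extensions of $\pi$-good conditions are $\pi$-good.
\item[(G2)] A $\pi$-good $q$ is $(M_1,P)$-generic: a dense set in $M_1$ is $\pi(D)$ for a dense $D\in M_0$, and if $r\in G\cap D\cap M_0$ then $\pi(r)\in G\cap\pi(D)\cap M_1$.
\item[(G3)] The isomorphism property implies properness: take $M_0=M_1$ and $\pi=\mathrm{id}$.
\item[(G4)] By uniqueness of the transitive collapse, $N_{M_0}=N_{M_1}$ and $\pi_{M_1}\circ\pi=\pi_{M_0}$. So $M_0\cap\omega_1=M_1\cap\omega_1=:\delta$, and Lemma~\ref{lem:collapse} shows that $\pi$ is the identity on $M_0\cap H_{\omega_1}$ and that $\pi(S){\restriction}\delta=S{\restriction}\delta$ for $S\in M_0$, $S:\omega_1\to\omega_1$.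
\end{enumerate}

\begin{lemma}\label{lem:cc}
Assume $\mathrm{CH}$. A poset $P$ with the isomorphism property is $\omega_2$-c.c.
\end{lemma}

\begin{proof}
Let $a$ be the parameter, let $p_i\in P$ for $i<\omega_2$, and let $M_i\prec H_\theta$ be countable with $a,P,p_i\in M_i$. The tuple $(N_{M_i},\pi_{M_i}(p_i),\pi_{M_i}(a),\pi_{M_i}(P))$ is in $H_{\omega_1}$, and $|H_{\omega_1}|=2^\omega=\omega_1$. So it is the same for some $i\ne j$, and $\pi=\pi_{M_j}^{-1}\circ\pi_{M_i}$ is an isomorphism fixing $a$ and $P$ with $\pi(p_i)=p_j$. The isomorphism property gives $q\le p_i,p_j$.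
\end{proof}

Let $\mathrm{Add}(\omega,1)$ be Cohen forcing, the finite partial functions from $\omega$ to $2$ ordered by reverse inclusion.

\begin{lemma}\label{lem:Piso}
$P(w)$ has the isomorphism property with parameter $w$, and $\mathrm{Add}(\omega,1)$ has it with any parameter.
\end{lemma}

\begin{proof}
Cohen forcing is a countable subset of $H_{\omega_1}$. It is contained in $M_0$ and in $M_1$, and $\pi$ fixes it pointwise by (G4), so $q=p$ works.

Let $P=P(w)$, $N=N_{M_0}=N_{M_1}$, and let $S^*$ be the pointwise maximum of $S_{M_0}$ and $S_{M_1}$. For $r\in P\cap M_0$, all components except $\mathcal S_r$ are in $H_{\omega_1}$, so by (G4)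
\[
\pi(r)=(h_r,\mathcal N_r,\pi[\mathcal S_r],\Gamma_r,I_r),\qquad \pi((N',S))=(N',\pi(S)).
\]
Let $p\in P\cap M_0$. The componentwise union of $p$ and $\pi(p)\in P$ is a condition below both, since (P3) is checked for one bound at a time and refers only to $h$ and $\mathcal N$, which $p$ and $\pi(p)$ share. The hypotheses of Lemma~\ref{lem:proper} hold for this union and $N$, by Lemma~\ref{lem:collapse} applied to $M_0$ and to $M_1$. Let $q\le p,\pi(p)$ be the result of adding $N$ and $(N,S^*)$. Then $q$ guards both $M_0$ and $M_1$, and it is $(M_0,P)$-generic by Lemma~\ref{lem:generic}.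

Let $r\in P\cap M_0$ and $q'\le q,r$. We claim that $q''=(h_{q'},\mathcal N_{q'},\mathcal S_{q'}\cup\pi[\mathcal S_r],\Gamma_{q'},I_{q'})$ is a condition. Let $(N',S)\in\mathcal S_r\subseteq\mathcal S_{q'}$; we check (P3) for $(N',\pi(S))$. For arguments $\zeta<\delta$ and for models of height less than $\delta$, the requirements on $\pi(S)$ are those on $S$, because $\pi(S){\restriction}\delta=S{\restriction}\delta$, and they hold in $q'$. For arguments $\zeta\ge\delta$ and for models of height at least $\delta$, they follow from Lemma~\ref{lem:guard}(c) for $q'$, $M_1$ and $z=\pi(S)\in M_1$. Now $q''\le q'$, and $q''\le\pi(r)$ because the clause on promises is the same as in $q'\le r$.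

Thus below any common extension of $q$ and $r$ the extensions of $\pi(r)$ are dense, so $q$ forces $r\in\dot G\to\pi(r)\in\dot G$. The same argument with $M_0,M_1$ interchanged and $\pi^{-1}$ in place of $\pi$ gives the converse, as $q$ guards both models. By (G1), $q$ is $\pi$-good.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(1)]
Let $w$ enumerate $\mathfrak X$ injectively. The poset $P(w)$ is proper by Lemma~\ref{lem:proper}, and $\omega_2$-c.c.\ under $\mathrm{CH}$ by Lemmas~\ref{lem:cc} and~\ref{lem:Piso}. It preserves $\omega_1$, so it adds a spoiler for $w$ by Lemma~\ref{lem:dense}. By Lemma~\ref{lem:abs} this is a spoiler in every further outer model with the same $\omega_1$, and Lemma~\ref{lem:spoil} applies there.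
\end{proof}

\subsection*{Countable support iterations}

We fix conventions and recall standard facts. In an iteration $\langle P_k,\dot Q_k:k<\alpha\rangle$ each $\dot Q_k$ is a $P_k$-name for a poset with a largest element named by $\dot 1_k$. Part of the data is a set $\mathcal T_k\ni\dot1_k$ of $P_k$-names for elements of $\dot Q_k$ such that every name $\tau$ with $\Vdash_k\tau\in\dot Q_k$ is forced to equal a member of $\mathcal T_k$. For $j\le\alpha$, $P_j$ consists of the functions $p$ on $j$ with $p(k)\in\mathcal T_k$ and with countable support $\operatorname{supp}p=\{k:p(k)\ne\dot1_k\}$, and $p\le r$ if $p{\restriction}k\Vdash_kp(k)\le r(k)$ for all $k<j$.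
\begin{enumerate}
\item[(I1)] If $G_j$ is $P_j$-generic and $k<j$, then $G_k=\{p{\restriction}k:p\in G_j\}$ is $P_k$-generic, $H_k=\{p(k)[G_k]:p\in G_j\}$ is $\dot Q_k[G_k]$-generic over $V[G_k]$, and $G_{k+1}=G_k*H_k$, the set of $r\in P_{k+1}$ with $r{\restriction}k\in G_k$ and $r(k)[G_k]\in H_k$. Conversely, $G_k*H$ is $P_{k+1}$-generic whenever $G_k$ is $P_k$-generic and $H$ is $\dot Q_k[G_k]$-generic over $V[G_k]$.
\item[(I2)] If $p\in P_j$, $k<j$ and $\varphi$ is a statement about $V[\dot G_k]$, then $p\Vdash_j\varphi$ if and only if $p{\restriction}k\Vdash_k\varphi$. A $P_k$-name is regarded as a $P_j$-name.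
\item[(I3)] (Maximum principle.) If $q\Vdash_k\exists y\in\dot Q_k\ \varphi(y)$, then $q\Vdash_k\varphi(\tau)$ for some $\tau\in\mathcal T_k$. In general, if $q\Vdash\exists y\,\varphi(y)$ then $q\Vdash\varphi(\tau)$ for some name $\tau$.
\item[(I4)] If $P\in M\prec H_\theta$ and $G$ is $P$-generic, then $M[G]=\{\tau[G]:\tau\in M\text{ a }P\text{-name}\}$ satisfies $M\cup\{G\}\subseteq M[G]\prec H_\theta[G]=H_\theta^{V[G]}$.
\end{enumerate}

At a successor step we want to apply the isomorphism property of $\dot Q_k[G_k]$, so the isomorphism must be lifted to $V[G_k]$. Goodness is exactly what makes this possible.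

\begin{lemma}\label{lem:lift}
Let $q\in P$ be $\pi$-good and let $G\ni q$ be $P$-generic.
\begin{enumerate}
\item[(a)] $D\cap M_0[G]=D\cap M_0$ for every set $D\in M_0$.
\item[(b)] The map $\hat\pi(\tau[G])=\pi(\tau)[G]$, for $P$-names $\tau\in M_0$, is a well-defined isomorphism $(M_0[G],\in)\to(M_1[G],\in)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $d=\tau[G]\in D$ with $\tau\in M_0$. The conditions that force $\tau\notin\check D$ or force $\tau=\check d'$ for a particular $d'\in D$ form a dense set in $M_0$, so one of them, $t$, is in $G\cap M_0$. It cannot force $\tau\notin\check D$, so $t\Vdash\tau=\check d$, and $d$ is definable from $t,\tau,D\in M_0$.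

(b) Let $\tau,\sigma\in M_0$ be names. The conditions deciding ``$\tau=\sigma$'' form a dense set in $M_0$, so $\tau[G]=\sigma[G]$ if and only if some $r\in G\cap M_0$ forces $\tau=\sigma$. By goodness and elementarity of $\pi$, this holds if and only if some $r'\in G\cap M_1$ forces $\pi(\tau)=\pi(\sigma)$, and by (G2) this holds if and only if $\pi(\tau)[G]=\pi(\sigma)[G]$. The same chain of equivalences holds with $\in$ in place of $=$. The map is onto because every $P$-name in $M_1$ is $\pi(\tau)$ for a $P$-name $\tau\in M_0$.
\end{proof}

At a limit step we need to recognize membership in $G_j$ from membership of initial segments.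

\begin{lemma}\label{lem:coord}
Let $j\le\alpha$, $p\in P_j$, and let $G_j$ be $P_j$-generic. If $p{\restriction}(k+1)\in G_{k+1}$ for every $k\in\operatorname{supp}p$, then $p\in G_j$.
\end{lemma}

\begin{proof}
Some $r\in G_j$ forces the hypothesis. It suffices to find, for each $r_1\le r$, a condition $r'\le r_1,p$. Let $k\in\operatorname{supp}p$. By (I2), $r_1{\restriction}(k+1)$ forces $p{\restriction}(k+1)\in\dot G_{k+1}$. If $G'\ni r_1{\restriction}k$ is $P_k$-generic and $H\ni r_1(k)[G']$ is $\dot Q_k[G']$-generic, then $G'*H$ contains $r_1{\restriction}(k+1)$, hence $p{\restriction}(k+1)$, so $p(k)[G']\in H$. Therefore $r_1{\restriction}k$ forces that $r_1(k)$ and $p(k)$ are compatible. For $k\in\operatorname{supp}p$ let $r'(k)\in\mathcal T_k$ be forced to be a common extension of $r_1(k)$ and $p(k)$ if there is one, and $r_1(k)$ otherwise; for $k\notin\operatorname{supp}p$ let $r'(k)=r_1(k)$. The support of $r'$ is contained in $\operatorname{supp}r_1\cup\operatorname{supp}p$. Since $\Vdash_kr'(k)\le r_1(k)$ for all $k$, we have $r'\le r_1$. So $r'{\restriction}k\le r_1{\restriction}k$ forces $r'(k)\le p(k)$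 for $k\in\operatorname{supp}p$, and $r'\le p$.
\end{proof}

\begin{proposition}\label{prop:iter}
Let $\langle P_k,\dot Q_k:k<\alpha\rangle$ be a countable support iteration with $1\le\alpha<\omega_2$ such that each $P_k$ forces that $\dot Q_k$ has the isomorphism property with parameter $\dot a_k$. Then $P_\alpha$ has the isomorphism property.
\end{proposition}

\begin{proof}
The isomorphism has to fix the coordinates of the iteration, and this is where $\alpha<\omega_2$ is used. Let $e:\omega_1\to\alpha$ be onto and $a=(\langle P_k,\dot Q_k,\mathcal T_k,\dot a_k:k<\alpha\rangle,P_\alpha,e)$. Let $\theta$ be regular and so large that $H_\theta$ contains $a$ and the power set of $P_\alpha$, and that each $P_k$ forces $\theta$ to be large enough for the isomorphism property of $\dot Q_k$. All sufficiently large regular $\theta$ qualify: as $P_k$ is a set, the possible values of the threshold for $\dot Q_k$ are bounded, and regular cardinals above $|P_\alpha|$ stay regular. Let $\pi:M_0\to M_1$ fix $a$, and $\delta=M_0\cap\omega_1=M_1\cap\omega_1$. By elementarity $M_0\cap\alpha=e[\delta]=M_1\cap\alpha$, and $\pi(e(\eta))=\pi(e)(\pi(\eta))=e(\eta)$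 for $\eta<\delta$. So $\pi$ is the identity on $M_0\cap(\alpha+1)=M_1\cap(\alpha+1)$, it fixes $P_k,\dot Q_k,\dot a_k$ for $k\in M_0\cap\alpha$, and $\pi(r{\restriction}k)=\pi(r){\restriction}k$, $\pi(r(k))=\pi(r)(k)$ for conditions $r\in M_0$ and $k\in M_0\cap\operatorname{dom}r$. For $i\in M_0\cap(\alpha+1)$, call $q\in P_i$ \emph{$i$-good} if it is $\pi$-good for $P_i$.

At limit stages a good condition is built as a union of conditions $q_n$ that end-extend one another. We may not strengthen $q_n$ to decide which condition of $M_0$ in a given dense set is chosen next, so the induction hypothesis has to allow a name for that condition.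

\medskip\noindent\emph{Claim.} Let $i<j$ be in $M_0\cap(\alpha+1)$, let $q$ be $i$-good, and let $\dot p$ be a $P_i$-name with $q\Vdash_i$ ``$\dot p\in P_j\cap M_0$ and $\dot p{\restriction}i\in\dot G_i$''. Then there is a $j$-good $q^+$ with $q^+{\restriction}i=q$ and $q^+\Vdash_j\dot p\in\dot G_j$.

\medskip
The Claim suffices. Given $p\in P_\alpha\cap M_0$, apply it with $i=0$, $q=\emptyset$, $j=\alpha$, $\dot p=\check p$. The resulting $q^+$ forces $p$, and hence $\pi(p)$, into $\dot G_\alpha$. So $q^+,p,\pi(p)$ have a common extension, and it is $\pi$-good by (G1). We prove the Claim by induction on $j$.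

\emph{Successor case $j=k+1$.} Then $i\le k\in M_0$. There is a $k$-good $q_k$ with $q_k{\restriction}i=q$ and $q_k\Vdash_k\dot p{\restriction}k\in\dot G_k$: take $q_k=q$ if $k=i$, and otherwise use the induction hypothesis for $\dot p{\restriction}k$. Let $G_k\ni q_k$ be generic and $p=\dot p[G_k]\in M_0$. By (I4) and Lemma~\ref{lem:lift}(b), $\hat\pi:M_0[G_k]\to M_1[G_k]$ is an isomorphism of countable elementary submodels of $H_\theta^{V[G_k]}$, and it fixes $\dot Q_k[G_k]$ and $\dot a_k[G_k]$ because $\pi$ fixes their names. The isomorphism property of $\dot Q_k[G_k]$ gives a $\hat\pi$-good condition below $p(k)[G_k]\in M_0[G_k]$. By (I3) let $\tau\in\mathcal T_k$ be forced by $q_k$ to be such a condition, and let $q^+=q_k{}^\frown\tau$.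

Let $G_{k+1}=G_k*H\ni q^+$ be generic and $p=\dot p[G_k]$. Then $p{\restriction}k\in G_k$ and $p(k)[G_k]\ge\tau[G_k]\in H$, so $p\in G_{k+1}$.

For genericity let $D\in M_0$ be dense in $P_{k+1}$. The set $D'=\{r(k)[G_k]:r\in D,\ r{\restriction}k\in G_k\}$ is dense in $\dot Q_k[G_k]$. Indeed, let $\sigma\in\mathcal T_k$. Any $t\in P_k$ has an extension of the form $r{\restriction}k$ with $r\in D$ and $r{\restriction}k\Vdash r(k)\le\sigma$, namely for $r\in D$ below $t^\frown\sigma$; so $G_k$ contains such an $r{\restriction}k$. Since $D'\in M_0[G_k]$ and $\tau[G_k]\in H$ is $(M_0[G_k],\dot Q_k[G_k])$-generic, there is an element of $D'\cap M_0[G_k]\cap H$. By elementarity it is $r(k)[G_k]$ for some $r\in D\cap M_0[G_k]$ with $r{\restriction}k\in G_k$. By Lemma~\ref{lem:lift}(a), $r\in M_0$, so $r\in D\cap M_0\cap G_{k+1}$.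

For the transfer let $r\in P_{k+1}\cap M_0$. We have $r{\restriction}k\in G_k$ if and only if $\pi(r){\restriction}k\in G_k$, as $q_k$ is $k$-good; and $r(k)[G_k]\in H$ if and only if $\hat\pi(r(k)[G_k])=\pi(r)(k)[G_k]\in H$, as $\tau[G_k]$ is $\hat\pi$-good. So $r\in G_{k+1}$ if and only if $\pi(r)\in G_{k+1}$.

\emph{Limit case.} The countable set $M_0\cap j$ has no largest element. Let $i=j_0<j_1<\cdots$ be cofinal in it, and $j'=\sup_nj_n$. Let $\langle D_n:n<\omega\rangle$ list the dense subsets of $P_j$ in $M_0$. We construct $j_n$-good conditions $q_n$ and $P_{j_n}$-names $\dot p_n$ with $q_0=q$, $\dot p_0=\dot p$, $q_{n+1}{\restriction}j_n=q_n$,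
\[
q_n\Vdash\dot p_n\in P_j\cap M_0\ \wedge\ \dot p_n{\restriction}j_n\in\dot G_{j_n},\qquad q_{n+1}\Vdash\dot p_{n+1}\in D_n\ \wedge\ \dot p_{n+1}\le\dot p_n .
\]
Given $q_n$ and $\dot p_n$, let $G_{j_n}\ni q_n$ be generic and $p=\dot p_n[G_{j_n}]\in M_0$. Let $D^*\in M_0$ be the set of $t\in P_{j_n}$ such that $t$ is incompatible with $p{\restriction}j_n$, or $t\le r{\restriction}j_n$ for some $r\in D_n$ with $r\le p$. It is dense: if $t_1\le t_0,\,p{\restriction}j_n$, extend $t_1{}^\frown p{\restriction}[j_n,j)$ to some $r\in D_n$; then $r\le p$ and $r{\restriction}j_n\le t_0$ is in $D^*$. As $q_n$ is $(M_0,P_{j_n})$-generic, there is $t\in D^*\cap G_{j_n}\cap M_0$. Both $t$ and $p{\restriction}j_n$ are in $G_{j_n}$, so the second alternative holds, by elementarity with some $r\in M_0$, and $r{\restriction}j_n\in G_{j_n}$. Let $\dot p_{n+1}$ be a $P_{j_n}$-name that $q_n$ forces to be such an $r$. The induction hypothesis for $j_n<j_{n+1}$, $q_n$ and $\dot p_{n+1}{\restriction}j_{n+1}$ gives $q_{n+1}$.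

Let $q^+\in P_j$ be $\bigcup_nq_n$ on $j'$ and trivial on $[j',j)$; its support is a countable union of countable sets. Let $G_j\ni q^+$ be generic, so that $q_n\in G_{j_n}$ for all $n$. If $r\in P_j\cap M_l$, $l<2$, then $\operatorname{supp}r$ is a countable element of $M_l$, so $\operatorname{supp}r\subseteq M_l\cap j=M_0\cap j$, and each $k\in\operatorname{supp}r$ has $k+1\le j_n$ for some $n$. Lemma~\ref{lem:coord} therefore gives
\begin{equation}\label{eq:limit}
r\in G_j\iff r{\restriction}j_n\in G_{j_n}\text{ for all }n\qquad(r\in P_j\cap(M_0\cup M_1)).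
\end{equation}
Let $p_n=\dot p_n[G_j]\in P_j\cap M_0$. For $m\ge n$ we have $p_m\le p_n$ and $p_m{\restriction}j_m\in G_{j_m}$, so $p_n{\restriction}j_m\in G_{j_m}$, and then also $p_n{\restriction}j_m\in G_{j_m}$ for $m<n$. By \eqref{eq:limit}, $p_n\in G_j$. For $n=0$ this gives $q^+\Vdash\dot p\in\dot G_j$, and $p_{n+1}\in D_n\cap M_0\cap G_j$ shows that $q^+$ is $(M_0,P_j)$-generic. For $r\in P_j\cap M_0$, goodness of $q_n$ gives $r{\restriction}j_n\in G_{j_n}$ if and only if $\pi(r){\restriction}j_n\in G_{j_n}$, so by \eqref{eq:limit} $r\in G_j$ if and only if $\pi(r)\in G_j$. Thus $q^+$ is $j$-good.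
\end{proof}

\section{A model of $2^\omega=\omega_2$ without uncountable small proper families}\label{sec:model}

\begin{proof}[Proof of Theorem~\ref{thm:con}]
If $\mathrm{ZFC}$ is consistent, so is $\mathrm{ZFC}+\mathrm{GCH}$, and we force over $V\models\mathrm{GCH}$. There $\omega_1^\omega=\omega_1$ and $\omega_2^{\omega_1}=\omega_2$. Recall that a \emph{nice name} for a subset of a set $x\in V$ is given by a family $\langle A_y:y\in x\rangle$ of antichains, its value being $\{y:A_y\cap G\ne\emptyset\}$; every subset of $x$ in $V[G]$ is the value of a nice name, and the antichains can be taken from any given dense set. An ordinal $\gamma+n$, with $\gamma$ zero or a limit and $n<\omega$, is even or odd according to $n$. By an \emph{enumeration} we mean an injective enumeration in type $\omega_1$ of an arithmetically closed family.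

\emph{The iteration.} Fix a surjection $\varphi$ from the odd ordinals below $\omega_2$ onto $\omega_2\times\omega_2$ such that $\varphi(\beta)=(\alpha,\eta)$ implies $\alpha\le\beta$. (Take a map $\psi$ that assumes every pair $\omega_2$ times, and let $\varphi(\beta)=\psi(\beta)$ if the first coordinate is at most $\beta$, and $\varphi(\beta)=(0,0)$ otherwise.) We define a countable support iteration $\langle P_\alpha,\dot Q_\alpha:\alpha<\omega_2\rangle$, in which each $\dot Q_\alpha$ is forced to be $\mathrm{Add}(\omega,1)$ or $P(w)$ for an enumeration $w$, together with names $\dot u^\alpha$, and we prove along the recursion that for $\alpha<\omega_2$: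
\begin{enumerate}
\item[(A)] $P_\alpha$ is proper and $\omega_2$-c.c., so it preserves $\omega_1$ and $\omega_2$;
\item[(B)] $P_\alpha$ has a dense subset $\mathcal D_\alpha$ of size at most $\omega_2$, and $P_\alpha$ forces $2^{\omega_1}=\omega_2$.
\end{enumerate}
Suppose that $P_k,\dot Q_k,\dot u^k$ are defined and (A), (B) hold for all $k<\alpha$. Then $P_\alpha$ is defined.

\emph{Proof of (A).} For $\alpha=0$ the poset is trivial. For $\alpha\ge1$, Lemma~\ref{lem:Piso} holds in each $V^{P_k}$, so $P_\alpha$ has the isomorphism property by Proposition~\ref{prop:iter}. Apply (G3), and Lemma~\ref{lem:cc} with $\mathrm{CH}$ in $V$.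

\emph{Proof of (B).} For $k<\alpha$, $P_k$ forces $|\dot Q_k|\le2^{\omega_1}=\omega_2$; let $\dot e_k$ name a surjection from $\omega_2$ onto $\dot Q_k$. For each maximal antichain $A$ of $P_k$ with $A\subseteq\mathcal D_k$ and each $g:A\to\omega_2$, fix $\tau_{A,g}\in\mathcal T_k$ with $t\Vdash\tau_{A,g}=\dot e_k(g(t))$ for all $t\in A$, and let $\mathcal T'_k$ be the set of these names. Since $|A|\le\omega_1$ and $|\mathcal D_k|\le\omega_2$, we get $|\mathcal T'_k|\le\omega_2^{\omega_1}=\omega_2$. Every $\tau\in\mathcal T_k$ is forced to equal a member of $\mathcal T'_k$: the $t\in\mathcal D_k$ that force $\tau=\dot e_k(\eta)$ for a particular $\eta$ are dense, so they contain a maximal antichain. Let $\mathcal D_\alpha$ be the set of $p\in P_\alpha$ with $p(k)\in\mathcal T'_k$ for all $k\in\operatorname{supp}p$. Given $p\in P_\alpha$, replacing $p(k)$ for $k\in\operatorname{supp}p$ by a member of $\mathcal T'_k$ forced to equal it produces $p'\in\mathcal D_\alpha$ with $p'\le p$. There are at most $\omega_1^\omega=\omega_1$ countable subsets of $\alpha$, so $|\mathcal D_\alpha|\le\omega_1\cdot\omega_2^\omega=\omega_2$.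 By (A) there are at most $(\omega_2^{\omega_1})^{\omega_1}=\omega_2$ nice names for subsets of $\omega_1$ built from antichains in $\mathcal D_\alpha$. So $P_\alpha$ forces $2^{\omega_1}\le\omega_2$, and equality holds because $\omega_1$ and $\omega_2$ are preserved.

\emph{The next iterand.} In $V^{P_\alpha}$ the set of enumerations is nonempty, since the sets arithmetical in finitely many of $\omega_1$ given reals form an arithmetically closed family of size $\omega_1$, and it has size at most $(2^\omega)^{\omega_1}=2^{\omega_1}=\omega_2$. Let $\dot u^\alpha$ name a surjection from $\omega_2$ onto it. If $\alpha$ is even, let $\dot Q_\alpha$ name $\mathrm{Add}(\omega,1)$. If $\alpha$ is odd and $\varphi(\alpha)=(\alpha_0,\eta)$, then $\alpha_0\le\alpha$; let $\dot w_\alpha$ be the $P_\alpha$-name for $\dot u^{\alpha_0}(\eta)$, which is still an enumeration in $V^{P_\alpha}$ by (A) and Lemma~\ref{lem:abs}, and let $\dot Q_\alpha$ name $P(\dot w_\alpha)$. This completes the recursion. Let $P_{\omega_2}$ be the countable support limit; supports are bounded in $\omega_2$.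

\emph{$P_{\omega_2}$ is $\omega_2$-c.c.} Let conditions $p_\xi$ be indexed by the $\xi<\omega_2$ of cofinality $\omega_1$, a stationary set. The countable set $\operatorname{supp}p_\xi\cap\xi$ is bounded in $\xi$. By Fodor's lemma (a regressive function on a stationary set is constant on a stationary set) there is $\gamma<\omega_2$ with $\operatorname{supp}p_\xi\cap\xi\subseteq\gamma$ for stationarily many $\xi$. Thin these out to $\omega_2$ many $\xi>\gamma$ such that $\operatorname{supp}p_\xi\subseteq\xi'$ whenever $\xi<\xi'$ are both chosen. Then the sets $\operatorname{supp}p_\xi\setminus\gamma$ are pairwise disjoint. By (A), $p_\xi{\restriction}\gamma$ and $p_{\xi'}{\restriction}\gamma$ have a common extension $t\in P_\gamma$ for some chosen $\xi\ne\xi'$. The condition that equals $t$ on $\gamma$, $p_\xi$ on $\operatorname{supp}p_\xi\setminus\gamma$, $p_{\xi'}$ on $\operatorname{supp}p_{\xi'}\setminus\gamma$, and is trivial elsewhere, extends both.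

\emph{Capturing.} Let $G\subseteq P_{\omega_2}$ be generic. Let $x\in V$ have size at most $\omega_1$ in $V$. A nice name for a subset of $x$ involves at most $\omega_1$ conditions, so their supports lie below some $\alpha<\omega_2$. A condition $p$ with support in $\alpha$ is in $G$ if and only if $p{\restriction}\alpha\in G_\alpha$, so the value of the name is in $V[G_\alpha]$. Thus every subset of $x$ in $V[G]$ lies in some $V[G_\alpha]$, $\alpha<\omega_2$. With $x=\omega\times\omega_1^V$ and (A), no function in $V[G]$ maps $\omega$ onto $\omega_1^V$, so $\omega_1$ is preserved; $\omega_2$ is preserved by the chain condition.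

\emph{The continuum.} Every real of $V[G]$ lies in some $V[G_\alpha]$, which has at most $\omega_2$ reals by (B), so $2^\omega\le\omega_2$. At each even $\alpha$ a real in $V[G_{\alpha+1}]\setminus V[G_\alpha]$ is added, and these $\omega_2$ reals are distinct. So $V[G]\models2^\omega=\omega_2$.

\emph{Small proper families.} In $V[G]$ let $\mathfrak X$ be arithmetically closed of size $\omega_1$, with enumeration $w$. It is coded by a subset of $\omega_1\times\omega$, so $w\in V[G_\alpha]$ for some $\alpha<\omega_2$, and it is an enumeration there by Lemma~\ref{lem:abs}. So $w=\dot u^\alpha[G_\alpha](\eta)$ for some $\eta$, and $w=\dot w_\beta[G_\beta]$ for an odd $\beta$ with $\varphi(\beta)=(\alpha,\eta)$. The filter $H_\beta$ is generic for $P(w)^{V[G_\beta]}$ over $V[G_\beta]$. By Lemma~\ref{lem:dense} over $V[G_\beta]$, there is a spoiler for $w$ in $V[G_{\beta+1}]$, and it is a spoiler in $V[G]$ by Lemma~\ref{lem:abs}. By Lemma~\ref{lem:spoil}, $\mathfrak X$ is not proper in $V[G]$. So in $V[G]$ every proper family of size at most $\omega_1$ is countable, and by Proposition~\ref{prop:simple}(d) no piecewise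 proper family has size $\omega_2$.
\end{proof}

\section{Martin's Axiom and a piecewise proper family of size $\omega_2$}\label{sec:MA}

Under $\mathrm{CH}$ the family $\mathcal P(\mathbb N)$ is proper of size $\omega_1$. We show that it stays proper in c.c.c.\ extensions, although its quotient need no longer be $\sigma$-closed there. Two things have to be recovered: new dense sets must contain old ones, and a countable model of the extension, which need not be in $V$, must be handled by a construction in $V$. Recall that a c.c.c.\ poset (all antichains are countable) preserves $\omega_1$, and that every countable set of ground model objects in a c.c.c.\ extension is contained in a countable set of the ground model, because each term of an enumeration has only countably many possible values.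

\begin{lemma}\label{lem:ccc}
Let $V\models\mathrm{CH}$, let $R$ be c.c.c.\ and let $G\subseteq R$ be generic. Then $\mathcal P(\mathbb N)^V$ is a proper family in $V[G]$.
\end{lemma}

\begin{proof}
The family is arithmetically closed in $V[G]$ by Lemma~\ref{lem:abs}. Let $Q=(\mathcal P(\mathbb N)/\mathrm{Fin})^V$, which is the quotient of $\mathcal P(\mathbb N)^V$ as computed in $V[G]$. In $V$ fix an enumeration $Q=\{q_\xi:\xi<\omega_1\}$, and let $\mathcal D$ be the set of dense subsets of $Q$ that belong to $V$.

\emph{Every open dense $D\subseteq Q$ in $V[G]$ contains a member of $\mathcal D$.} Here open means downward closed. Let $t^*\in G$ force that $\dot D$ is an open dense subset of $Q$, and let $\hat D=\{q\in Q:t^*\Vdash q\in\dot D\}\in V$. Then $\hat D\subseteq D$. To see that $\hat D$ is dense, fix $q\in Q$ and work in $V$. Build an antichain $\langle t_\xi\rangle$ below $t^*$ and a decreasing sequence $\langle q'_\xi\rangle$ below $q$ with $t_\xi\Vdash q'_\xi\in\dot D$. At a countable stage $\xi$, if the $t_\eta$, $\eta<\xi$, do not form a maximal antichain below $t^*$, take $t\le t^*$ incompatible with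 all of them and, by $\sigma$-closure of $Q$ in $V$, a lower bound $q^-\le q$ of the $q'_\eta$; then choose $t_\xi\le t$ and $q'_\xi\le q^-$ with $t_\xi\Vdash q'_\xi\in\dot D$. As $R$ is c.c.c., the construction stops at a countable stage. A lower bound of all $q'_\xi$ is forced into $\dot D$ by every $t_\xi$, by openness, and hence by $t^*$.

\emph{Generic conditions.} In $V[G]$ let $M\prec H_\theta$ be countable with $Q,\langle q_\xi:\xi<\omega_1\rangle,\mathcal D\in M$. Let $\delta=M\cap\omega_1$. Then $Q\cap M=Q_\delta:=\{q_\xi:\xi<\delta\}$, and $Q_\delta\in V$. Let $q\in Q_\delta$. By covering there is a set $T\in V$, countable in $V$, with $M\cap\mathcal D\subseteq T\subseteq\mathcal D$. Let $T'\in V$ be the set of $D\in T$ such that $D\cap Q_\delta$ is dense in $Q_\delta$. By elementarity of $M$, $M\cap\mathcal D\subseteq T'$. In $V$, list $T'$ as $D_0,D_1,\dots$, choose $q\ge r_0\ge r_1\ge\cdots$ with $r_n\in D_n\cap Q_\delta$, and let $q^*\in Q$ be a lower bound. Let $D\in M$ be dense in $Q$. Its downward closure is open dense, so it contains a member $\hat D$ of $\mathcal D$, and by elementarity we may take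 $\hat D\in M$. Then $\hat D=D_n$ for some $n$, so $r_n\in M$ is below some $d\in D$, and by elementarity below some $d\in D\cap M$. Thus $q^*\le d\in D\cap M$, and $q^*\le q$ is $(M,Q)$-generic.
\end{proof}

Comparing this with Theorem~\ref{thm:compl}(1), we see that under $\mathrm{CH}$ the poset $P(w)$ for an enumeration $w$ of $\mathcal P(\mathbb N)$ is not c.c.c. This is the point at which $\mathrm{PFA}$ and the following model of $\mathrm{MA}$ part ways.

\begin{proof}[Proof of Theorem~\ref{thm:compl}(3)]
Let $V\models\mathrm{GCH}$, and let $\langle R_\alpha:\alpha\le\omega_2\rangle$ be the standard finite support iteration of c.c.c.\ posets forcing $\mathrm{MA}+2^\omega=\omega_2$, in which $R_\alpha$ has a dense subset of size at most $\omega_1$ for $\alpha<\omega_2$. Let $G\subseteq R_{\omega_2}$ be generic. For $\alpha<\omega_2$ there are at most $(\omega_1^\omega)^\omega=\omega_1$ nice $R_\alpha$-names for reals built from the dense subset, so $V[G_\alpha]\models\mathrm{CH}$. The model $V[G]$ is a c.c.c.\ extension of $V[G_\alpha]$, since the tail of a finite support iteration of c.c.c.\ posets is c.c.c. A nice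 $R_{\omega_2}$-name for a real involves countably many conditions, each with finite support, so every real of $V[G]$ is in some $V[G_\alpha]$. By Lemma~\ref{lem:ccc} over $V[G_\alpha]$, each $\mathcal P(\mathbb N)^{V[G_\alpha]}$ is a proper family of size $\omega_1$ in $V[G]$, and
\[
\mathcal P(\mathbb N)^{V[G]}=\bigcup_{\alpha<\omega_2}\mathcal P(\mathbb N)^{V[G_\alpha]}
\]
is the union of a chain of such families. So $\mathcal P(\mathbb N)$ is piecewise proper of size $\omega_2$ in $V[G]$. This model and the model of Theorem~\ref{thm:con} both satisfy $2^\omega=\omega_2$, which gives the independence.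
\end{proof}

\begin{thebibliography}{1}
\bibitem{Gitman} Victoria Gitman, \emph{Proper and piecewise proper families of reals}, arXiv:0801.4368 (2008).
\end{thebibliography}
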